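# Oriented trees in every orientation of a sparse random graph: the order $\log t\,\log\log t$

Throughout, $\log$ is the natural logarithm and $\log_2$ is the logarithm in base $2$.

## 1. Orientations, random graphs and labeled oriented trees

**Orientations and the arrow.** An *orientation* of a graph $G$ assigns to each edge one of its two directions. For an oriented graph $\vec H$ we write $G\to\vec H$ if *every* orientation of $G$ contains $\vec H$ as a subdigraph.

Example. Let $\vec P_3$ be the directed path $1\to2\to3$. An orientation avoids $\vec P_3$ exactly when every vertex is a source or a sink. Then every edge goes from a source to a sink, so the graph is bipartite. Conversely, a bipartite graph can be oriented from one class to the other. Hence $G\to\vec P_3$ if and only if $G$ is not bipartite: the triangle arrows $\vec P_3$, the $4$-cycle does not.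

**Random graphs.** $G(n,p)$ has $n$ vertices, and each edge is present independently with probability $p$. Here $p=b/n$ with $b$ constant. "Whp" means with probability tending to $1$ as $n\to\infty$ with all other parameters fixed; when the random object is a tree of order $t$, it means as $t\to\infty$.

Example. The number of edges of $G(n,b/n)$ has mean $b(n-1)/2$ and variance at most $bn/2$, so by Chebyshev it is $(1+o(1))bn/2$ whp.

**Oriented trees.** An *oriented tree of order $t$* is an orientation of a tree on $t$ vertices; it is *labeled* if its vertex set is $\{1,\dots,t\}$. A uniformly random one is a uniform labeled tree (one of $t^{t-2}$) with independent uniform directions on its $t-1$ edges. "Almost every labeled oriented tree of order $t$" has a property if the proportion of those with the property tends to $1$ as $t\to\infty$.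

Example. For $t=3$ there are $3\cdot4=12$ labeled oriented trees: $6$ are directed paths, $3$ are out-stars (both arcs leave the middle), $3$ are in-stars.

**Two parameters.** For an oriented tree $T$ of order at least $2$, $\lambda(T)$ is the number of vertices of a longest directed path, and $\Delta(T)$ is the maximum degree of the underlying tree.

Example. For $1\to2\to3\leftarrow4$ we have $\lambda=3$ and $\Delta=2$.

Here is the question, from Barros, Cavalar, Kohayakawa, Mota and Naia, "Directed graphs with lower orientation Ramsey thresholds" (arXiv:2211.07033, 2022). An adversary sees $G(n,b/n)$ and orients it so as to avoid $T$. How large must $b$ be, in terms of $t$, so that the adversary fails for a typical tree? Precisely: is there a function $f(t)$ and are there absolute constants $c,C>0$ such that, for almost every labeled oriented tree $\vec T$ of order $t$ and every constant $b>0$ (independent of $n$, possibly depending on $t$),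
$$\lim_{n\to\infty}\mathbb P\big(G(n,b/n)\to\vec T\big)=\begin{cases}0&\text{if } b<cf(t),\\ 1&\text{if } b>Cf(t)?\end{cases}$$

The answer is yes, with $f(t)=\log t\,\log\log t$.

**Theorem 1.** For almost every labeled oriented tree $T$ of order $t$, for every constant $b>0$: if $b<2\log t\log\log t$, then $\mathbb P(G(n,b/n)\to T)\to0$; if $b>2^{43}\log t\log\log t$, then $\mathbb P(G(n,b/n)\to T)\to1$. In the lower bound, the constant $2$ may be replaced by any $c<2/\ln2$.

## 2. Trees on two and three vertices, and directed paths

*One arc.* $G\to T$ as soon as $G$ has an edge, so the limit is $1$ for every $b>0$.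

*The out-star with two leaves.* An orientation avoids it if and only if all out-degrees are at most $1$. Then there are at most $n$ edges, so for $b>2$ the limit is $1$. If every component of $G$ has at most one cycle, then such an orientation exists: orient the cycle cyclically (or pick a root if there is no cycle) and all other edges toward it. For $b<1$ it is a textbook fact that whp every component has at most one cycle, so for $b<1$ the limit is $0$.

*The path $\vec P_3$.* Here $G\to\vec P_3$ means that $G$ has an odd cycle. The number of triangles has a Poisson limit with mean $b^3/6$ (textbook), so the probability of $G\to \vec P_3$ stays bounded away from $0$ for every $b>0$. Small trees can thus behave irregularly; the question is about almost every tree as $t\to\infty$.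

*The directed path $\vec P_t$, $t\ge4$.* The Gallai–Roy theorem says that every orientation of $G$ contains a directed path on $\chi(G)$ vertices. Conversely, color properly with $1,\dots,\chi$ and orient each edge toward the larger color: colors increase along directed paths, so no directed path has more than $\chi$ vertices. Hence $G\to\vec P_t$ if and only if $\chi(G)\ge t$. For random graphs we use one published theorem.

**(AN)** (Achlioptas–Naor, *Ann. of Math.* 162 (2005).) For fixed $b>0$, let $k_b$ be the least integer $k$ with $b<2k\log k$. Then whp $\chi(G(n,b/n))\in\{k_b,k_b+1\}$.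

If $b\ge2(t-1)\log(t-1)$ then $k_b\ge t$ and the limit is $1$; if $b<2(t-2)\log(t-2)$ then $k_b+1\le t-1$ and the limit is $0$. So for directed paths the right order is $t\log t$. The coloring half works for every tree.

**Lemma 1.** If $\lambda=\lambda(T)\ge4$ and $b<2(\lambda-2)\log(\lambda-2)$, then whp $G(n,b/n)\not\to T$.

*Proof.* We have $k_b\le\lambda-2$, so by (AN) whp $\chi\le\lambda-1$. Color properly with $1,\dots,\lambda-1$ and orient each edge toward the larger color. Every directed path has at most $\lambda-1$ vertices, so $T$ is not contained. $\square$

## 3. The longest directed path of a random oriented tree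

To use Lemma 1 we need to know $\lambda$ for a typical tree.

**Forest count** (standard; e.g. Moon). The number of trees on $[t]$ containing a given spanning forest with components of sizes $s_1,\dots,s_c$ is
$$t^{c-2}\prod_{i=1}^c s_i.\tag{1}$$

Here is why. For $c=1$ both sides are $1$. For $c\ge2$, contract the components. A tree $\tau$ on $c$ nodes comes from $\prod_{ij\in\tau}s_is_j=\prod_i s_i^{\deg_\tau(i)}$ trees. In the Prüfer code of $\tau$, the symbol $i$ appears $\deg_\tau(i)-1$ times, so $\sum_\tau\prod_i s_i^{\deg_\tau(i)-1}=(s_1+\dots+s_c)^{c-2}=t^{c-2}$.

A given tree on $s$ of the vertices, together with $t-s$ singletons, is a forest with $c=t-s+1$. Hence it lies in the random tree with probability $s\,t^{t-s-1}/t^{t-2}=s\,t^{1-s}$. For $t=4$ and a single edge this gives $2/4=1/2$; indeed a tree uses $3$ of the $6$ edges.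

**Lemma 2.** Whp (as $t\to\infty$) $\lambda(T)\ge\ell:=\lfloor\log_2t-2\log_2\log_2t\rfloor$.

*Proof.* Let $N$ be the number of sequences $(x_1,\dots,x_\ell)$ of distinct vertices forming a directed path $x_1\to\dots\to x_\ell$. We show that $N>0$ whp by the second moment method.

**Mean.** For large $t$ we have $(t)_\ell\ge\frac12t^\ell$, so
$$\mathbb EN=(t)_\ell\,\ell t^{1-\ell}2^{-(\ell-1)}\ge\tfrac12t\ell2^{-(\ell-1)}=t\ell2^{-\ell}.$$

**Disjoint pairs.** For two vertex-disjoint sequences, (1) with $c=t-2\ell+2$ gives joint probability $\ell^2t^{2-2\ell}2^{-2(\ell-1)}$, which is the product of the individual probabilities. There are $(t)_{2\ell}\le(t)_\ell^2$ such pairs, so they contribute at most $(\mathbb EN)^2$ to $\mathbb EN^2$.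

**Meeting pairs.** If two directed paths of a tree meet, they meet in a common subpath with $k\ge1$ vertices, which is a contiguous segment of both, in the same order because the arcs are the same. All other meeting pairs have joint probability $0$. For given $k$, there are at most $(t)_\ell\,\ell^2t^{\ell-k}$ such pairs of sequences: the first sequence, the position of the segment in each, the other $\ell-k$ vertices of the second. The union of the two paths is a tree on $2\ell-k$ vertices, so both are directed paths with probability $(2\ell-k)t^{1-2\ell+k}2^{-(2\ell-k-1)}$. The total contribution is at most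
$$\sum_{k=1}^{\ell}t^\ell\ell^2t^{\ell-k}\cdot2\ell\,t^{1-2\ell+k}2^{k+1-2\ell}=\sum_{k=1}^\ell2\ell^3t\,2^{k+1-2\ell}\le8\ell^3t2^{-\ell}.$$

**Chebyshev.** Hence, since $2^\ell\le t/(\log_2t)^2$ and $\ell\le\log_2t$,
$$\frac{\mathrm{Var}\,N}{(\mathbb EN)^2}\le\frac{8\ell^3t2^{-\ell}}{t^2\ell^22^{-2\ell}}=\frac{8\ell2^\ell}t\le\frac8{\log_2t}\to0.\qquad\square$$

Lemmas 1 and 2 give the lower bound in Theorem 1 (the computation is in Section 9). The rest of the notes is about the upper bound.

## 4. Level-by-level embedding, and what large degrees do to it

For directed paths the lower bound from $\lambda$ has the right order. Can one embed every tree with $\lambda$ of order $\log t$ when $b$ is of order $\lambda\log\lambda$?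

The natural attempt is this. Order the vertices of the oriented graph so that many edges go forward, and cut the ordering into $m$ equal consecutive *levels*. Embed $T$ vertex by vertex, sending an out-neighbor of $v$ to the next level up and an in-neighbor to the next level down. A directed path climbs one level per arc, so we need $m\ge\lambda$ levels. A vertex of $G(n,b/n)$ has on average about $b/m$ neighbors in a level. To control all choices of a level by a union bound we need $b/m$ of order $\log m$, because there are about $e^{(n/m)\log m}$ sets of size $n/m$. With $m$ of order $\lambda$ this is exactly $b$ of order $\lambda\log\lambda$, as hoped.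

The attempt stops at the vertices of large degree. A vertex of degree $d$ in $T$ has at least $d/2$ out-neighbors or at least $d/2$ in-neighbors, and they all have to go into a single level, which provides only about $b/m\approx\log m\approx\log\log t$ places. But a random labeled tree has much larger degrees.

*Check.* Put $d=\lfloor\log t/(2\log\log t)\rfloor$. In the uniform Prüfer code of length $t-2$, vertex $i$ occurs $N_i=\deg(i)-1$ times, and
$$\mathbb P(N_1=d)=\binom{t-2}dt^{-d}(1-\tfrac1t)^{t-2-d}\sim\frac1{e\,d!},\qquad \mathbb P(N_1=N_2=d)\sim\frac1{e^2(d!)^2},$$
because $d^2/t\to0$. Since $d!\le d^d\le(\log t)^d\le t^{1/2}$, the expected number of $i$ with $N_i=d$ tends to infinity, and by Chebyshev whp some vertex has degree $d+1>\log t/(2\log\log t)$.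

To fit such a vertex into one level, with $m\ge\lambda$ levels, we would need $b$ of order $(\log t)^2/\log\log t$, which is far above $\log t\log\log t$. The uniform step is good only for trees with $\Delta(T)=O(\log\lambda)$; that case is Theorem 3 below.

A second problem is drift. Take the path with arcs in the pattern $\to\to\leftarrow\to\to\leftarrow\cdots$. It has $\lambda=3$, but sending each arc to the adjacent level moves the position up by one level per period, so a long enough path of this kind leaves any fixed number of levels.

**What gets past this.** Large degrees are rare, so we pay for them only where they occur. A vertex of degree about $2^\kappa q$, with $q$ of order $\log m$, will choose its neighbors' images from a *window of about $2^\kappa$ levels*, which supplies about $2^\kappa q$ places. A directed path then uses up $\sum2^{\kappa+1}$ levels, and it remains to see that in a random tree this sum is still $O(\log t)$ for every directed path. Drift is cured by occasional *long jumps* back to the middle: from the lower half, an out-arc can be sent far up.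

There is one more requirement: in the cleaning argument of Section 7, a vertex may only interact with vertices of almost the same window size. So the window size is not read off from $\deg(v)$, but from a smoothed version of it.

## 5. A smoothed degree, the weight of directed paths, and two more theorems

Let $T$ be an oriented tree of order at least $2$; distances are in the underlying tree.

**Smoothed degree.** $\omega(v)=\max_u\deg(u)2^{-\mathrm{dist}(u,v)}$. Taking $u=v$ gives $\omega(v)\ge\deg(v)\ge1$.

**Scale.** For $q\ge1$, $\kappa_q(v)=\max\{0,\lfloor\log_2(\omega(v)/q)\rfloor\}$.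

**Weight.** $W_q(T)=\max_P\sum_{u\in P}2^{\kappa_q(u)+1}$ over all directed paths $P$ of $T$, single vertices included. Clearly $W_q\le W_1$.

Example (out-star with $8$ leaves). The center has $\omega=8$, each leaf has $\omega=4$. For $q=1$ the scales are $3$ and $2$, so $W_1=16+8=24$. For $q=4$ they are $1$ and $0$, so $W_4=4+2=6$. For $q=8$ both are $0$ and $W_8=4=2\lambda$.

Example (directed path on $t\ge3$ vertices). Inner vertices have $\omega=2$, end vertices have $\omega=1$, so $W_1=4(t-2)+2\cdot2=4t-4$, and $W_q=2t=2\lambda$ for $q\ge2$.

We shall use three consequences of the definitions, where $\kappa=\kappa_q$.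

* Adjacent $u,v$ satisfy $\omega(u)\ge\omega(v)/2$: if $\omega(v)=\deg(x)2^{-\mathrm{dist}(x,v)}$, then $\mathrm{dist}(x,u)\le\mathrm{dist}(x,v)+1$. So $\log_2(\omega/q)$ changes by at most $1$ along an edge, hence so do its floor and the maximum with $0$: *the scales of adjacent vertices differ by at most $1$*.
* $\deg(v)\le\omega(v)<2^{\kappa(v)+1}q$, because $\lfloor\log_2(\omega(v)/q)\rfloor\le\kappa(v)$.
* $2^{\kappa(v)+1}\le W_q(T)$ for every $v$ (single-vertex path).

**Theorem 2.** Let $K\ge1$, $C_0=\max(2^{22},8K)$, $m=2^r\ge2^{16}$, $q=K\log m$, and $t_0\in\mathbb N$. If $m\mid n$ and $p=C_0\,m\log m/n$, then whp every orientation of $G(n,p)$ contains *simultaneously all* oriented trees $T$ of order between $2$ and $t_0$ with $W_q(T)\le m/256$.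

**Theorem 3.** For every $K\ge1$ there is $C_K$ such that for every fixed oriented tree $T$ with $\lambda=\lambda(T)\ge4$ and $\Delta(T)\le K\log\lambda$: $\mathbb P(G(n,b/n)\to T)\to0$ if $b<\frac12\lambda\log\lambda$, and $\to1$ if $b>C_K\lambda\log\lambda$.

Theorem 2 is proved in Sections 7 and 8. First we show that random trees have small weight.

## 6. Directed paths of a random tree have weight $O(\log t)$

**Lemma 3.** Whp (as $t\to\infty$) $W_1(T)\le840\log t$.

The reason to expect this is as follows. A directed path has $O(\log t)$ vertices. The trees hanging from it look like independent critical Galton–Watson trees, and in each of them the discounted sum of degrees has bounded mean. A tree has only few paths, so an exponential tail suffices.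

*Proof.*

**Step 1: directed paths are short.** For an ordered pair $(x,y)$, the $x$–$y$ path is directed from $x$ to $y$ with probability $2^{-\mathrm{dist}(x,y)}$. So the probability that some directed path has at least $3\log_2t$ edges is at most $t^2\cdot t^{-3}\to0$. Hence whp all directed paths have at most $3\log_2t+1\le5\log t$ vertices ($t$ large).

**Step 2: replace the maximum in $\omega$ by a sum.** Since $\omega\ge1$, we have $2^{\kappa_1(v)}\le\omega(v)\le\sum_u\deg(u)2^{-\mathrm{dist}(u,v)}$. For a path $P$ and a vertex $u$, let $u'$ be the vertex of $P$ closest to $u$; for $v\in P$ we have $\mathrm{dist}(u,v)=\mathrm{dist}(u,P)+\mathrm{dist}(u',v)$, so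
$$\sum_{v\in P}2^{-\mathrm{dist}(u,v)}\le2^{-\mathrm{dist}(u,P)}\Big(1+2\sum_{i\ge1}2^{-i}\Big)=3\cdot2^{-\mathrm{dist}(u,P)}.$$
Therefore
$$\sum_{v\in P}2^{\kappa_1(v)+1}\le2\sum_{v\in P}\omega(v)\le2\sum_u\deg(u)\sum_{v\in P}2^{-\mathrm{dist}(u,v)}\le6\,Y(P),\qquad Y(P):=\sum_u\deg(u)2^{-\mathrm{dist}(u,P)}.$$
It remains to show that whp *every* path $P$ of the undirected random tree with $\ell\le5\log t$ vertices has $Y(P)\le140\log t$; then $W_1\le6\cdot140\log t=840\log t$.

**Step 3: pass to Galton–Watson trees.** Fix $\ell\le5\log t$ and condition on $(x_1,\dots,x_\ell)$ being a path $P$ of the tree. Deleting $E(P)$ leaves a forest on $[t]$ of $\ell$ trees rooted at $x_1,\dots,x_\ell$. This is a bijection between trees containing $P$ and such forests, so the forest is uniform; by (1) there are $\ell t^{t-\ell-1}$ of them.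

A Galton–Watson tree with Poisson(1) offspring is a random plane tree in which a vertex has $k$ children with probability $e^{-1}/k!$, independently. (For example, the tree is a single vertex with probability $e^{-1}$.) Take $\ell$ independent such trees and, if their total size is $t$, label their vertices by a uniform bijection to $[t]$. Consider a given $\ell$-tuple of rooted labeled trees partitioning $[t]$, with $N_u$ children at $u$. It corresponds to $\prod_uN_u!$ labeled plane versions (an order on the children of each vertex), and each of these arises with probability $\frac1{t!}\prod_u\frac{e^{-1}}{N_u!}$. So the tuple arises with probability $e^{-t}/t!$, *whatever the tuple is*. Thus, conditionally on total size $t$ and on the root labels $x_1,\dots,x_\ell$, we get the uniform forest. Summing over all tuples, with $(t)_\ell$ choices of the roots,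
$$\mathbb P(\text{total size}=t)=(t)_\ell\,\ell t^{t-\ell-1}\frac{e^{-t}}{t!}\ge\frac1t\cdot\frac12\cdot\frac1{e\sqrt t}\ge t^{-2}$$
for large $t$, where we used $(t)_\ell\ge\frac12t^\ell$, $\ell\ge 1$ and $t!\le e\sqrt t\,(t/e)^t$.

**Step 4: an exponential moment.** In the tree, $\deg(u)\le N_u+2$ (a vertex of $P$ has at most two path edges, any other vertex has one edge to its parent), and $\mathrm{dist}(u,P)$ is the depth of $u$ in its rooted tree. So $Y(P)$ is at most the sum over the $\ell$ rooted trees of
$$\hat Y=\sum_u(N_u+2)2^{-\mathrm{depth}(u)}.$$
In the unconditioned Galton–Watson tree each generation has mean size $1$, so $\mathbb E\hat Y=\sum_h3\cdot2^{-h}=6$. We need an exponential version. Let $\hat Y_{\le h}$ be the sum over depths at most $h$ only, and $\psi_h(\theta)=\mathbb Ee^{\theta\hat Y_{\le h}}$. For Poisson $N$ we have $\mathbb Ez^N=e^{z-1}$. Since $\hat Y_{\le0}=N+2$, and $\hat Y_{\le h}$ equals $N+2$ plus half the sum of $N$ independent copies of $\hat Y_{\le h-1}$,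
$$\psi_0(\theta)=e^{2\theta}\exp(e^\theta-1),\qquad\psi_h(\theta)=e^{2\theta}\exp\big(e^\theta\psi_{h-1}(\theta/2)-1\big).$$
*Claim:* $\psi_h(\theta)\le e^{8\theta}$ for $0\le\theta\le\frac1{20}$ and all $h$. First, $e^{5\theta}-1\le6\theta$ on this interval: the left side is convex, it vanishes at $0$, and at $\theta=\frac1{20}$ it is $e^{1/4}-1<0.3=6\cdot\frac1{20}$. So $\log\psi_0(\theta)=2\theta+e^\theta-1\le8\theta$. Inductively $\psi_{h-1}(\theta/2)\le e^{4\theta}$, so $\log\psi_h(\theta)\le2\theta+e^{\theta+4\theta}-1\le8\theta$. By monotone convergence, $\mathbb Ee^{\hat Y/20}\le e^{2/5}$.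

**Step 5: conclude.** For $\ell\le5\log t$, by Markov, the probability that the sum of $\ell$ independent copies of $\hat Y$ exceeds $140\log t$ is at most $e^{-7\log t+2\ell/5}\le t^{-5}$. Conditioning on total size $t$ costs a factor of at most $t^2$, giving at most $t^{-3}$. Conditioning further on the root labels changes nothing: the sum depends only on the unlabeled plane trees, and given these the labeling is uniform. So $\mathbb P(Y(P)>140\log t\mid P\text{ is a path of the tree})\le t^{-3}$. The expected number of sequences forming a path $P$ with $\ell$ vertices and $Y(P)>140\log t$ is at most $(t)_\ell\,\ell t^{1-\ell}\cdot t^{-3}\le\ell t^{-2}$. Summing over $\ell\le5\log t$ gives $o(1)$. $\square$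

## 7. Pseudorandomness, a median order, and cleaning on many scales

We begin the proof of Theorem 2. Put
$$\delta=2^{-14},\quad\mu=\frac nm,\quad b=C_0m\log m,\quad p=\frac bn,\quad y=\lceil\delta\mu\rceil,\quad J=r-9.$$
So $p\mu=C_0\log m$ and $2^J=m/512$. Let $n$ be large, $G=G(n,p)$, $V$ its vertex set, and let $\deg(v,S)$ be the number of $G$-neighbors of $v$ in $S$.

**Step 1: what we need from $G$.** Everything random is put into one lemma.

**Lemma 4.** Whp:

* (Q1) for every $S\subseteq V$ with $|S|=\kappa\mu$, $\kappa\in\{1,\dots,m\}$, fewer than $\delta\mu$ vertices $v$ satisfy $\deg(v,S)<\frac34p|S|$;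
* (Q2) for every $s=\kappa\mu$, $\kappa\in\{1,\dots,m\}$, and every $X\subseteq V$ with $|X|\le s/128$, fewer than $\delta\mu$ vertices $v$ satisfy $\deg(v,X)\ge ps/8$;
* (Q3) the set $Z$ of vertices on cycles of length at most $t_0$ satisfies $|Z|\le\delta\mu$.

(The integer $\kappa$ in this lemma is unrelated to the scales $\kappa_q$.)

*Proof.* (Q3): $\mathbb E|Z|\le\sum_{k=3}^{t_0}n^kp^k=O(1)$, while $\delta\mu\to\infty$; use Markov.

Two estimates are common to (Q1) and (Q2): $\mu\le y/\delta=2^{14}y$, and the number of sets $Y$ of size $y$ is at most
$$\Big(\frac{en}y\Big)^y\le\exp\Big(y\log\frac{em}\delta\Big)\le e^{2y\log m},\tag{2}$$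
because $\log m\ge16\log2>1+14\log2$.

(Q1): Suppose it fails for $S$ with $|S|=s=\kappa\mu$, and let $Y$ be a set of exactly $y$ violating vertices. For large $n$, $y\le\mu/16\le s/16$, so $|S\setminus Y|\ge\frac{15}{16}s$, and
$$e(Y,S\setminus Y)<\tfrac34psy\le\tfrac45p\,y|S\setminus Y|.$$
The sets $Y$ and $S\setminus Y$ are disjoint, so $e(Y,S\setminus Y)$ is binomial with $y|S\setminus Y|$ trials. The Chernoff bound $\mathbb P(\mathrm{Bin}(N,p)\le(1-\varepsilon)Np)\le e^{-\varepsilon^2Np/2}$ with $\varepsilon=\frac15$ bounds the probability by
$$\exp\Big(-\tfrac1{50}\cdot\tfrac{15}{16}yps\Big)\le\exp\Big(-\frac{yC_0\kappa\log m}{64}\Big),$$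
since $ps=C_0\kappa\log m$. The number of sets $S$ is at most $(en/s)^s$, and $s\log(en/s)\le\kappa\mu(1+\log m)\le2\kappa\mu\log m\le2^{15}\kappa y\log m$. With (2) and $C_0/64\ge2^{16}>2^{15}+2$, the union bound gives at most $e^{-y}$ for each $\kappa$, in total at most $me^{-y}\to0$.

(Q2): Suppose it fails for $X$ and $s$, and let $Y$ be a set of $y$ violators. Then $\sum_{v\in Y}\deg(v,X)\ge yps/8$, and each edge is counted at most twice, so at least $e_0=\lceil yps/16\rceil$ edges have one end in $Y$ and the other in $X$. They lie among at most $y|X|\le ys/128$ pairs. Using $\mathbb P(\mathrm{Bin}(N,p)\ge k)\le\binom Nkp^k\le(eNp/k)^k$, the probability is at most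
$$\Big(\frac{e\,ysp}{128e_0}\Big)^{e_0}\le\Big(\frac e8\Big)^{e_0}\le e^{-e_0}\le\exp\Big(-\frac{yC_0\kappa\log m}{16}\Big).$$
For real $0<k\le n$ we have $\sum_{i\le k}\binom ni\le(en/k)^k$, because $(k/n)^k\sum_{i\le k}\binom ni\le\sum_i\binom ni(k/n)^i=(1+k/n)^n\le e^k$. With $k=s/128$, the number of sets $X$ is at most
$$\Big(\frac{128en}s\Big)^{s/128}\le\exp\Big(\frac{\kappa\mu}{128}(1+7\log2+\log m)\Big)\le\exp\Big(\frac2{128}\kappa\mu\log m\Big)\le\exp(2^8\kappa y\log m).$$
With (2) and $C_0/16\ge2^{18}>2^8+2$, the union bound again gives at most $me^{-y}\to0$. $\square$

From now on fix an outcome $G$ satisfying (Q1)–(Q3) and an *arbitrary* orientation $D$ of $G$. Everything that follows is deterministic.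

**Step 2: a linear order in which every vertex looks forward well.** Let $v_1,\dots,v_n$ be an ordering of $V$ maximizing the number of forward edges (a *median order*). Then:

> $(\ast)$ For $a<a'$, at least half of the neighbors of $v_a$ in $\{v_{a+1},\dots,v_{a'}\}$ are out-neighbors. For $a'<a$, at least half of the neighbors of $v_a$ in $\{v_{a'},\dots,v_{a-1}\}$ are in-neighbors.

Indeed, moving $v_a$ right after $v_{a'}$ changes only the status of the edges between $v_a$ and $\{v_{a+1},\dots,v_{a'}\}$: edges to out-neighbors become backward, edges from in-neighbors become forward. If fewer than half were out-neighbors, the number of forward edges would increase. The second part is symmetric. (Example: for the cyclic triangle $1\to2\to3\to1$, the order $1,2,3$ is a median order with two forward edges. Vertex $1$ has one out-neighbor among the two later vertices, exactly half.)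

**Step 3: levels and blocks.** Cut the ordering into $m$ consecutive *levels* $1,\dots,m$ of $\mu$ vertices each. For $0\le j\le J$ the *scale-$j$ blocks* are the $m/2^j$ consecutive aligned groups of $2^j$ levels. Let $F$ be the first and $F'$ the last $m/256$ levels, let $R$ be the levels in $(\frac m2,\frac{255m}{256}]$, and $R'$ the levels in $(\frac m{256},\frac m2]$. So $|F|=|F'|=\frac n{256}$ and $|R|=|R'|=\frac{127n}{256}$.

Example: for $m=2^{16}$ we have $J=7$, the largest blocks have $128$ levels, and $F$ consists of $256$ levels.

A vertex of $T$ at scale $j$ will be embedded so that its children go into its own block or the next block of scale $j$ (short jumps), or into $R$ or $R'$ or nearby (long jumps).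

**Step 4: discard the vertices that are bad at some scale.** A vertex is usable at scale $j$ if it has enough neighbors in the windows, and not too many of them are unusable. This is circular, so we define the unusable sets by a closure process and prove that they remain small.

We construct sets $X_0,\dots,X_J\subseteq V$, initially all equal to $Z$. For $v\in V$ at level $i$ and $0\le j\le J$, let $B$ be the scale-$j$ block containing $v$. The *requirements for $(v,j)$*, where $j'$ ranges over $\{j-1,j,j+1\}\cap[0,J]$, are:

* (a) if $i>m/2$ and the next scale-$j$ block $B'$ exists: $\deg(v,B')\ge\frac34p|B'|$, and $\deg(v,X_{j'}\cap(B\cup B'))<\frac18p|B'|$ for all $j'$;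
* (b) if $i\le m/2$ and the previous scale-$j$ block $B'$ exists: the same two conditions;
* (c) if $i\le m/2$: $\deg(v,R)\ge\frac34p|R|$, and $\deg(v,X_{j'}\cup F)<\frac18pn$ for all $j'$;
* (d) if $i>m/2$: $\deg(v,R')\ge\frac34p|R'|$, and $\deg(v,X_{j'}\cup F')<\frac18pn$ for all $j'$.

While there are $j$ and $v\notin X_j$ such that $(v,j)$ violates a requirement for the current sets, add $v$ to $X_j$. The process terminates, because each step enlarges some $X_j$.

**Lemma 5.** At all times, $|X_j\cap B|<17\delta\mu$ for all $j$ and all scale-$j$ blocks $B$.

*Proof.* The bound holds initially by (Q3). Suppose it first fails upon adding $v$ to $X_j$, with $v$ in the scale-$j$ block $B$. Let $X^-_\bullet$ be the sets just before; they satisfy the bound. Hence, with $|j'-j|\le1$: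

* If $B'$ is the next or previous scale-$j$ block, $B\cup B'$ is covered by at most $4$ blocks of scale $j-1$, at most $2$ of scale $j$, and at most $2$ of scale $j+1$. So $|X^-_{j'}\cap(B\cup B')|\le68\delta\mu\le\mu/128\le|B'|/128$.
* $|X^-_{j'}|\le\frac m{2^{j'}}17\delta\mu\le17\delta n\le n/256$, so $|X^-_{j'}\cup F|$ and $|X^-_{j'}\cup F'|$ are at most $n/128$.

Every vertex of $B$ that is now in $X_j\setminus Z$, including $v$, violated some requirement when it was added, with respect to sets contained in $X^-_\bullet$. The lower-bound conditions do not involve the $X$'s, and an upper-bound condition that is violated remains violated when the $X$'s grow. So the vertex violates that same requirement with respect to $X^-_\bullet$.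

For vertices of the one block $B$ at the one scale $j$ there are at most $16$ individual inequalities: one lower and at most three upper ones in each of (a)–(d). Each is violated by fewer than $\delta\mu$ vertices: the lower ones by (Q1) with $S=B'$, $R$ or $R'$, whose sizes are integer multiples of $\mu$; the upper ones by (Q2) with $s=|B'|$ and $X=X^-_{j'}\cap(B\cup B')$, or with $s=n$ and $X=X^-_{j'}\cup F$ or $X^-_{j'}\cup F'$. So after the addition $|X_j\cap B|<16\delta\mu+|Z|\le17\delta\mu$, a contradiction. $\square$

*Why only neighboring scales.* If $j'$ ranged over all of $[0,J]$, the number of inequalities, and with it this bound, would grow linearly with $J$. For fixed $\delta$ and large $r$ the bound would exceed $\mu/128$, and the argument would not close. This is why the scales come from $\omega$, which makes scales of adjacent tree vertices differ by at most $1$.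

Let $X_j$ now be the final sets and $U_j=V\setminus X_j\subseteq V\setminus Z$. All requirements hold for $(v,j)$ whenever $v\in U_j$, and, summing over blocks as in the proof, $|X_j|\le n/256$.

**Step 5: translate into arcs of $D$.**

**Lemma 6.** Let $v\in U_j$ be at level $i$, and let $0\le j'\le J$ with $|j'-j|\le1$.

1. (*Short jump up.*) If $i>m/2$ and the next scale-$j$ block exists, $v$ has at least $2^{j+1}q$ out-neighbors in $U_{j'}$ at levels in $[i,i+2^{j+1}-1]$.
2. (*Long jump up.*) If $i\le m/2$, $v$ has at least $b/20$ out-neighbors in $U_{j'}$ at levels in $(\frac m{256},\frac{255m}{256}]$.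
3. (*Short jump down.*) If $i\le m/2$ and the previous scale-$j$ block exists, $v$ has at least $2^{j+1}q$ in-neighbors in $U_{j'}$ at levels in $[i-2^{j+1}+1,i]$.
4. (*Long jump down.*) If $i>m/2$, $v$ has at least $b/20$ in-neighbors in $U_{j'}$ at levels in $(\frac m{256},\frac{255m}{256}]$.

*Proof.* 1. The interval from just after $v$ to the end of the next block $B'$ contains $B'$ and lies in $B\cup B'$. By (a) it contains at least $\frac34p|B'|$ neighbors of $v$, by $(\ast)$ at least half of its neighbors of $v$ are out-neighbors, and by (a) fewer than $\frac18p|B'|$ of these lie in $X_{j'}$. There remain at least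
$$\tfrac12\cdot\tfrac34p|B'|-\tfrac18p|B'|=\tfrac14p|B'|=\tfrac14C_02^j\log m\ge2^{j+1}K\log m=2^{j+1}q,$$
as $C_0\ge8K$. Since $B\cup B'$ consists of $2^{j+1}$ consecutive levels, one of which is $i$, the levels are at most $i+2^{j+1}-1$; they are at least $i$.

2. The interval from just after $v$ to the end of level $\frac{255m}{256}$ contains $R$. By $(\ast)$ and (c), at least
$$\Big(\tfrac12\cdot\tfrac34\cdot\tfrac{127}{256}-\tfrac18\Big)pn=\tfrac{125}{2048}\,b\ge\tfrac b{20}$$
out-neighbors in this interval lie outside $X_{j'}\cup F$. Being outside $F$ means level greater than $\frac m{256}$.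

3. The interval from the start of the previous block $B'$ to just before $v$ contains $B'$ and lies in $B'\cup B$. Use the second half of $(\ast)$ and (b), and count as in 1.

4. The interval from the start of level $\frac m{256}+1$ to just before $v$ contains $R'$. Use the second half of $(\ast)$ and (d), and count as in 2; being outside $F'$ means level at most $\frac{255m}{256}$. $\square$

## 8. Embedding the tree with short and long jumps

*End of the proof of Theorem 2.* Let $T$ have order between $2$ and $t_0$ and $W_q(T)\le m/256$; write $\kappa=\kappa_q$.

**Step 6: the tree fits the supply.** From Section 5: $2^{\kappa(v)+1}\le m/256$, so $2^{\kappa(v)}\le m/512$ and $\kappa(v)\le J$; adjacent scales differ by at most $1$; $\deg(v)<2^{\kappa(v)+1}q$. The last bound also gives $\deg(v)\le\frac m{256}K\log m\le\frac b{20}$, since $b\ge8Km\log m$. So each of the four jumps from $v\in U_{\kappa(\cdot)}$ in Lemma 6 offers at least as many places as the degree of the tree vertex.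

**Step 7: reserve room above and below.** Let $c_v$ (resp. $a_v$) be the maximum of $\sum_{u\in P}2^{\kappa(u)+1}$ over directed paths $P$ of $T$ starting (resp. ending) at $v$. Then $0<a_v,c_v\le\frac m{256}$. For an arc $v\to w$ of $T$, prepending $v$ to a directed path starting at $w$ gives a directed path (it cannot already contain $v$, since $T$ is a tree and the arc points from $v$ to $w$), and similarly for appending $w$. Hence
$$c_v\ge c_w+2^{\kappa(v)+1},\qquad a_w\ge a_v+2^{\kappa(w)+1}.\tag{3}$$

We embed $T$ from a root outward, keeping the invariant
$$\phi(v)\in U_{\kappa(v)},\qquad a_v\le\mathrm{level}(\phi(v))\le m-c_v.\tag{4}$$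

**Step 8: the root.** Put it at any vertex of $U_\kappa$, where $\kappa$ is its scale, at a level in $(\frac m{256},\frac{255m}{256}]$. These levels contain $\frac{127}{128}n>\frac n{256}\ge|X_\kappa|$ vertices, so one exists, and (4) holds.

**Step 9: one step.** Let $v$ be embedded at level $i$ with $j=\kappa(v)$, and let $w$ be a neighbor of $v$ not yet embedded, $j'=\kappa(w)$, so $|j'-j|\le1$.

* $v\to w$ and $i\le m/2$: use jump 2. The levels obtained are greater than $\frac m{256}\ge a_w$ and at most $\frac{255m}{256}\le m-c_w$.
* $v\to w$ and $i>m/2$: by (4) and (3), $i+2^{j+1}\le m-c_v+2^{j+1}\le m-c_w<m$. The block containing level $i$ ends at level at most $i+2^j-1<m$, so the next block exists. Jump 1 gives levels at most $i+2^{j+1}-1\le m-c_w$ and at least $i>m/2\ge a_w$.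
* $w\to v$ and $i>m/2$: use jump 4. The levels are greater than $\frac m{256}\ge a_w$ and at most $\frac{255m}{256}\le m-c_w$.
* $w\to v$ and $i\le m/2$: by (4) and (3) for the arc $w\to v$, $i-2^{j+1}\ge a_v-2^{j+1}\ge a_w>0$. The block containing level $i$ starts at level at least $i-2^j+1>1$, so the previous block exists. Jump 3 gives levels at least $i-2^{j+1}+1\ge a_w$ and at most $i\le m/2\le m-c_w$.

In each case all candidates lie in $U_{j'}$ and satisfy (4) for $w$, and by Step 6 there are at least $\deg(v)$ of them. At most $\deg(v)-1$ are already used by other neighbors of $v$. So we may choose $\phi(w)$ different from the images of all previously embedded neighbors of $v$.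

Note how the drift of Section 4 is controlled: an out-arc costs room above only in the upper half and an in-arc costs room below only in the lower half; by (4), that room was reserved.

**Step 10: the map is injective.** We have a homomorphism $\phi:T\to D-Z$ that is injective on the neighborhood of each vertex. Suppose it is not injective, and take $x\ne x'$ with $\phi(x)=\phi(x')$ at minimum distance $k$ in $T$. Then $k\ne1$, as $G$ has no loops, and $k\ne2$, as $x,x'$ would be neighbors of a common vertex. If $k\ge3$, let $x=z_0,z_1,\dots,z_k=x'$ be the path in $T$. By minimality $\phi(z_0),\dots,\phi(z_{k-1})$ are distinct, and consecutive ones, as well as $\phi(z_{k-1})$ and $\phi(z_k)=\phi(z_0)$, are adjacent. So there is a cycle of length $k\le t_0-1$ in $G-Z$, contradicting the definition of $Z$. Hence $\phi$ embeds $T$ in $D$.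

The fixed outcome $G$ served every orientation $D$ and every such $T$, so Theorem 2 is proved. $\blacksquare$

**Removing divisibility.** Suppose $b'\ge2C_0m\log m$ and $n\ge2m$ is arbitrary. Put $n'=m\lfloor n/m\rfloor\ge n/2$. Then $G(n,b'/n)$ restricted to $[n']$ is $G(n',b'/n)$, and $b'/n\ge C_0m\log m/n'$. Adding edges or vertices cannot destroy "$\to T$", so the conclusion of Theorem 2 holds whp for $G(n,b'/n)$.

## 9. The thresholds for random trees and for trees of small degree

*Proof of Theorem 1.* By Lemmas 2 and 3, almost every $T$ of order $t$ satisfies $\lambda(T)\ge\ell=\lfloor\log_2t-2\log_2\log_2t\rfloor$ and $W_1(T)\le840\log t$. Let $T$ be such a tree and $t$ large.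

**Lower bound.** Since $\ell=(1+o(1))\log t/\ln2$ and $\log(\ell-2)=(1+o(1))\log\log t$,
$$2(\lambda-2)\log(\lambda-2)\ge2(\ell-2)\log(\ell-2)=\Big(\frac2{\ln2}+o(1)\Big)\log t\log\log t>2\log t\log\log t$$
for large $t$. By Lemma 1, $\mathbb P(G(n,b/n)\to T)\to0$ whenever $b<2\log t\log\log t$. The same works with any $c<2/\ln2$ in place of $2$.

**Upper bound.** Apply Theorem 2 with $K=1$, $C_0=2^{22}$, $t_0=t$, and $m$ the least power of $2$ with $m\ge256\cdot840\log t$. Then $m<2\cdot256\cdot840\log t\le2^{19}\log t$, and for large $t$ also $m\ge2^{16}$ and $\log m\le19\log2+\log\log t\le2\log\log t$. Here $q=\log m\ge1$, so $W_q(T)\le W_1(T)\le840\log t\le m/256$. By the last paragraph of Section 8, $\mathbb P(G(n,b/n)\to T)\to1$ whenever $b\ge2C_0m\log m$, and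
$$2C_0m\log m\le2\cdot2^{22}\cdot2^{19}\cdot2\,\log t\log\log t=2^{43}\log t\log\log t.\qquad\blacksquare$$

Because Theorem 2 is simultaneous in $T$, the proof gives more: for $b>2^{43}\log t\log\log t$, whp every orientation of $G(n,b/n)$ contains simultaneously a $1-o_t(1)$ proportion of all labeled oriented trees of order $t$.

*Proof of Theorem 3.*

**Lower bound.** By Lemma 1 it suffices that $2(\lambda-2)\log(\lambda-2)\ge\frac12\lambda\log\lambda$ for $\lambda\ge4$. For $\lambda=4$ both sides equal $4\log2$. For $\lambda\ge5$ we have $2(\lambda-2)\ge\frac65\lambda$. Also $\log(\lambda-2)/\log\lambda$ is increasing (its derivative has the sign of $\frac{\log\lambda}{\lambda-2}-\frac{\log(\lambda-2)}{\lambda}>0$), so $\log(\lambda-2)\ge\frac{\log3}{\log5}\log\lambda\ge0.68\log\lambda$; and $\frac65\cdot0.68>\frac12$.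

**Upper bound.** Let $m$ be the least power of two with $m\ge\max(2^{16},512\lambda)$, let $q=K\log m$, and let $t_0$ be the order of $T$. Every $v$ has $\omega(v)\le\Delta(T)\le K\log\lambda\le q$, so $\kappa_q\equiv0$ and $W_q(T)=2\lambda\le m/256$. Either $m=2^{16}$ or $m<1024\lambda$, so $m\le2^{16}\lambda$. Then $\log m\le16\log2+\log\lambda\le9\log\lambda$, because $8\log\lambda\ge8\log4=16\log2$. Theorem 2 and the last paragraph of Section 8 give limit $1$ whenever $b\ge2C_0m\log m$, and $2C_0m\log m\le C_K\lambda\log\lambda$ with
$$C_K=2\max(2^{22},8K)\cdot2^{16}\cdot9.\qquad\blacksquare$$
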